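\title{How many bases can be arranged online? A sharp bound for the online version of Rota's basis conjecture}

\begin{abstract}
Bases of a matroid of rank $n$ arrive one at a time, and each must be written at once as the next row of a table with $n$ columns, without knowledge of the later bases, so that in the end every column is an independent set. We prove that the largest number of rows for which this can be guaranteed is $\lfloor n/2\rfloor+1$ for every $n\ge 1$. The upper bound comes from a short adversary argument with vectors in general position. For the lower bound the columns are grouped in pairs, the nullities of the pairs are kept below a staircase, and each row is placed with the matroid union theorem.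
\end{abstract}

\section{Introduction}

\subsection{The problem and the result}

Fix $n$ and $k$. An adversary presents, one at a time, $k$ bases $B_1,\dots,B_k$ of a matroid $M$ of rank $n$. The ground set of $M$ is $B_1\cup\dots\cup B_k$ and has $kn$ elements; thus elements of different rows are distinct, though they may be parallel. The algorithm knows $n$ and $k$ but not the matroid. When $B_i$ arrives, it learns $B_i$ and the restriction of $M$ to $B_1\cup\dots\cup B_i$, and it must immediately and irrevocably choose a bijection $B_i\to\{1,\dots,n\}$, which places the elements of $B_i$ in the columns of the $i$-th row of a $k\times n$ table. It succeeds if, for every possible input, each of the $n$ columns of the final table is an independent set of $M$. The algorithm is deterministic and has to succeed on every input, so we may let the adversary choose each basis after seeing the earlier placements.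

For every $n\ge3$ it is known that no such algorithm exists with $k=n$: the online version of Rota's basis conjecture fails for general matroids. Bollen and Draisma \cite{BD} ask for the maximal $k$, as a function of $n$, for which an algorithm exists.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For every $n\ge1$ there is an online algorithm for $k=\lfloor n/2\rfloor+1$ rows, for arbitrary matroids of rank $n$.
\item[(b)] For $k\ge\lfloor n/2\rfloor+2$ there is none. This holds even if only $\mathbb Q$-representable matroids are presented (only the matroid structure being disclosed), and even if $B_1,\dots,B_{\lfloor n/2\rfloor+1}$ and the restriction of $M$ to their union are all shown before any placement.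
\end{enumerate}
Hence the maximal number of rows is $k_{\max}(n)=\lfloor n/2\rfloor+1$.
\end{theorem}

Since $\lfloor n/2\rfloor+1<n$ for $n\ge3$, the impossibility of $k=n$ is a special case.

\subsection{What to expect, and why}

Suppose $r$ rows have been placed, so that each column holds an independent set of size $r$. A column \emph{accepts} an element if it stays independent when the element is added, that is, if the element is not in the closure of the column. An element of the next basis cannot be placed at all exactly when it lies in the closure of every column. If two columns have an independent union, their closures share only loops, and no element of a basis is blocked. An independent union of two columns needs $2r\le n$. As soon as $2r\ge n+1$, any two column closures may meet, and the adversary can make all $n$ of them meet in a common point while everything shown so far looks generic. This suggests that row $r+1$ can be placed as long as $2r\le n$ and no longer, which is the formula of the theorem.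

The upper bound is as easy as this sounds (Section~\ref{sec:adversary}). The lower bound is not. One independent pair of columns guarantees only that each single element is accepted somewhere, whereas a set of $s$ elements of the new basis needs $s$ columns that accept some element of it. We do not try to keep all pairs of columns independent. Instead we use a staircase: number the pairs $1,\dots,m$ with $m=\lfloor n/2\rfloor$, and before the last row allow the $p$-th pair a nullity of at most $p-1$. Section~\ref{sec:pairs} shows, for even $n$, that this suffices for the last row and works out $n=4$ by hand; it then runs the staircase backward in time to get an invariant, and proves the theorem for odd $n$. For even $n$ the count can fall short by one, but only for very special sets, which we call critical. Sections~\ref{sec:critical} and~\ref{sec:quads} develop the tools to defuse them; Sections~\ref{sec:plan} and~\ref{sec:large} give the schedule by which the tools are used.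

\section{The adversary}\label{sec:adversary}

For $n=3$ the argument can be drawn. The adversary shows two bases whose six elements are in general position in the projective plane. The three columns are then three pairs of points and span three lines. Whatever the pairs are, the six points could have been such that these three lines pass through one point $b$ (Figure~\ref{fig:n3}). The adversary now declares that they do, and presents a third basis containing $b$. Every column that could receive $b$ becomes dependent.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]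
\draw (190:0.9)--(10:3.1);
\draw (260:0.8)--(80:2.7);
\draw (330:0.9)--(150:2.9);
\fill (10:1.3) circle (2pt);
\fill (10:2.6) circle (2pt);
\fill (80:1.0) circle (2pt);
\fill (80:2.2) circle (2pt);
\fill (150:1.6) circle (2pt);
\fill (150:2.4) circle (2pt);
\draw[fill=white] (0,0) circle (2.5pt);
\node at (0.3,-0.25) {$b$};
\end{tikzpicture}
\caption{The adversary for $n=3$. The six black points are the elements of the first two rows; no three of them are collinear. Each line carries the two points that the algorithm has put in one column. The three lines meet in $b$, so $b$ fits in no column.}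
\label{fig:n3}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $r=\lfloor n/2\rfloor+1$, so that $2r\ge n+1$ and $r\le n$. The adversary presents $B_1,\dots,B_r$ with restriction the uniform matroid $U_{n,rn}$, in which every $n$-set is a basis. It may show all of this in advance, since it does not depend on the placements. The algorithm produces columns $I_1,\dots,I_n$ with $|I_j|=r$.

Only now does the adversary choose vectors. Take free parameter vectors $b,g_2,\dots,g_n$ and $x_{j,l}$ ($1\le j\le n$, $1\le l\le r-1$) in $\mathbb Q^n$, and represent the elements of $I_j$ by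
\[
x_{j,1},\dots,x_{j,r-1},\qquad x_{j,r}:=b-\sum_{l<r}x_{j,l}.
\]
Then $b=\sum_{l\le r}x_{j,l}$ lies in the span of every column. We claim that for generic parameters any $n$ of these $rn$ vectors are independent. Let $X$ be a set of $n$ of them. Since $2r>n$, it contains at most one full column.
\begin{itemize}
\item If $X$ contains no full column, fix $b$ arbitrarily. Any $r-1$ vectors of a column can be prescribed arbitrarily, and the remaining one adjusts to make the sum $b$. So the vectors of $X$ can be prescribed arbitrarily.
\item If $X$ contains the full column $I_j$, prescribe its $r$ vectors arbitrarily. This determines $b$. In every other column $X$ has at most $r-1$ vectors, which can still be prescribed.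
\end{itemize}
In particular the vectors of $X$ can be made the standard basis, so the determinant of $X$ is a nonzero polynomial in the parameters. So is $\det(b,g_2,\dots,g_n)$. Choose rational parameters at which none of these finitely many polynomials vanishes.

The matroid obtained is consistent with what was disclosed, and $B_{r+1}=\{b,g_2,\dots,g_n\}$ is a basis. Whichever column $j$ receives $b$, the set $I_j\cup\{b\}$ is dependent, because $b=\sum_lx_{j,l}$. So the algorithm fails in row $r+1=\lfloor n/2\rfloor+2$. For larger $k$ the adversary appends arbitrary further bases.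
\end{proof}

The inequality $2r>n$ is used only to exclude two full columns in $X$. Two full columns would satisfy a linear relation, as both sum to $b$, and if $2r\le n$ the disclosed matroid would then not be uniform.

\section{Matroid facts}\label{sec:facts}

We write $\mathrm{rk}$ and $\mathrm{cl}$ for rank and closure in $M$. Rank is submodular: $\mathrm{rk}(X\cup Y)+\mathrm{rk}(X\cap Y)\le\mathrm{rk}(X)+\mathrm{rk}(Y)$. Applied to closed sets, this gives
\begin{equation}\label{eq:submod}
\mathrm{rk}(\mathrm{cl}(X)\cap\mathrm{cl}(Y))\le\mathrm{rk}(X)+\mathrm{rk}(Y)-\mathrm{rk}(X\cup Y).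
\end{equation}
The \emph{rank of $Y$ over $K$} is $\mathrm{rk}(K\cup Y)-\mathrm{rk}(K)$, and $Y$ is \emph{independent over $K$} if this equals $|Y|$. We use the following freely.
\begin{itemize}
\item A set of rank $d$ over $K$ contains $d$ elements independent over $K$; removing $u$ elements from a set lowers its rank over $K$ by at most $u$.
\item A set independent over $K$ is independent over every $K'\subseteq\mathrm{cl}(K)$ (by submodularity).
\item A basis $B$ has rank $n-\mathrm{rk}(K)$ over $K$, and $|B\cap F|\le\mathrm{rk}(F)$ for every flat $F$, since $B\cap F$ is independent.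
\end{itemize}

Given subsets $A,A'$ of a finite set, the \emph{transversal matroid} of the family $(A,A')$ has as independent sets the sets that can be matched injectively to members of the family containing them. By Hall's theorem a set $S$ has rank $2$ if and only if $S$ meets $A$, $S$ meets $A'$, and $|S\cap(A\cup A')|\ge2$; its loops are the elements outside $A\cup A'$. The \emph{rank-$2$ truncation} of a matroid keeps the independent sets of size at most $2$.

Our main tool is the matroid union theorem (Edmonds--Fulkerson, Nash-Williams).

\begin{theorem}[Matroid union]\label{thm:union}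
Let $N_1,\dots,N_q$ be matroids on a finite set $E$ with rank functions $r_1,\dots,r_q$. Then $E$ is a disjoint union of sets $J_p$ with $J_p$ independent in $N_p$ if and only if $\sum_pr_p(S)\ge|S|$ for all $S\subseteq E$.
\end{theorem}

In our applications $N_p$ has rank at most $c_p$, where $\sum_pc_p=|E|$. Then every $J_p$ has exactly $c_p$ elements.

\section{Pairs of columns}\label{sec:pairs}

From now on $m=\lfloor n/2\rfloor$ and $k=m+1$. The case $n=1$ is trivial, so let $m\ge1$. We partition the columns into $m$ \emph{pairs}, numbered $1,\dots,m$, plus one \emph{single} column $*$ if $n$ is odd. After $r$ rows ($0\le r\le m$) column $c$ holds an independent set $I_c$ of size $r$; it accepts the elements outside $\mathrm{cl}(I_c)$. For a pair $p=\{c,c'\}$ put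
\[
P_p=I_c\cup I_{c'},\qquad \nu_p=2r-\mathrm{rk}(P_p),\qquad C_p=\mathrm{cl}(I_c)\cap\mathrm{cl}(I_{c'}).
\]
So $\nu_p$ is the nullity of the pair, and $C_p$ consists of the elements that neither column accepts. By \eqref{eq:submod}, for every basis $B$,
\begin{equation}\label{eq:Cp}
|B\cap C_p|\le\mathrm{rk}(C_p)\le\nu_p .
\end{equation}

\subsection{What the last row needs}

\begin{lemma}\label{lem:last}
Let $n=2m$, and suppose that after $m$ rows $\nu_p\le p-1$ for $p=1,\dots,m$. Then row $m+1$ can be placed.
\end{lemma}

\begin{proof}
Let $B$ be the new basis. For $p=\{c,c'\}$ let $N_p$ be the transversal matroid of $(B\setminus\mathrm{cl}(I_c),\,B\setminus\mathrm{cl}(I_{c'}))$, with rank function $r_p$. The elements of an independent $2$-set can be placed in the two columns of $p$. The loops of $N_p$ form $B\cap C_p$. Let $S\subseteq B$, $s=|S|$. By \eqref{eq:Cp}, $r_p(S)\ge1$ if $s>p-1$. If $s>m$, then $S$ lies in neither $\mathrm{cl}(I_c)$ nor $\mathrm{cl}(I_{c'})$, which have rank $m$, and $|S\setminus C_p|\ge s-(p-1)\ge s-(m-1)\ge2$; so $r_p(S)=2$. Hence $\sum_pr_p(S)\ge s$ if $s\le m$, from the pairs $1,\dots,s$, and $\sum_pr_p(S)=2m\ge s$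 if $s>m$. Theorem~\ref{thm:union} gives the placement.
\end{proof}

This is where the staircase comes from: for every $s\le m$ it provides $s$ pairs whose $C_p$ is too small to contain a set of $s$ elements of $B$.

\subsection{The case $n=4$ by hand}\label{sec:four}

Let $n=4$, so there are two pairs and three rows to place. Place the first row $B_1$ arbitrarily; then $P_1\cup P_2=B_1$ is a basis. Let $B$ be the second basis. By Lemma~\ref{lem:last} we want $\nu_1=0$ and $\nu_2\le1$ after it is placed. So pair $1$ should receive two elements independent over $P_1$, and pair $2$ two elements that are not both in $\mathrm{cl}(P_2)$. Two such elements $y,z$ with $z\notin\mathrm{cl}(P_2)$ can indeed be placed: $y$ is no loop and is not parallel to both elements of $P_2$, so one column accepts $y$, and the other accepts $z$.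

If $|B\cap\mathrm{cl}(P_2)|\le1$, give any two elements independent over $P_1$ to pair $1$ (they exist, since $B$ has rank $2$ over $P_1$) and the rest to pair $2$. The danger is that $S=B\cap\mathrm{cl}(P_2)$ has two elements and both are left for pair $2$. So pair $1$ must take an element of $S$. Can it? By \eqref{eq:submod}, $\mathrm{cl}(P_1)\cap\mathrm{cl}(P_2)$ has rank at most $2+2-4=0$, so no $x\in S$ lies in $\mathrm{cl}(P_1)$. Choose $x\in S$ and some $y\in B$ outside $\mathrm{cl}(P_1\cup\{x\})$ for pair $1$. The other two elements contain at most one element of $S$, and they go to pair $2$. The third row is placed by Lemma~\ref{lem:last}.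

The general proof for even $n$ has the same shape. A dangerous set $S$ (``critical'') must lose an element to a pair that still has nullity $0$, and this is possible because two of the spans $\mathrm{cl}(P_p)$ are too far apart for both to contain $S$. The work lies in keeping the spans apart.

\subsection{The invariant}

We run the staircase backward. Placing one element in each column of pair $p$ raises $\nu_p$ by $2$ minus the increase of $\mathrm{rk}(P_p)$. We let the nullity of pair $p$ grow by at most one per row, starting as late as possible. Write $T=m-r$ for the number of rows that are still to be placed before the last one; we call this \emph{state} $T$. The invariant is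
\[
V(r):\qquad \nu_p\le\max(0,\,p-1-T)\quad\text{for all pairs }p .
\]
$V(0)$ holds trivially, and for even $n$ the hypothesis of Lemma~\ref{lem:last} is $V(m)$.

Assume $V(r)$ and let $B$ be row $r+1$. Pairs $p\le T$ are \emph{kept}: they have $\nu_p=0$. Pairs $p=T+1+i$ with $0\le i\le r-1$ are \emph{decaying with parameter $i$}: they have $\nu_p\le i$. A decaying pair is \emph{tight} if $\nu_p=i$ and \emph{slack} if $\nu_p\le i-1$. If another row is to follow under the invariant, then after row $r+1$ kept pairs must have nullity $0$, and the pair with parameter $i$ must have nullity at most $i+1$. So a tight pair has to gain rank, while a slack pair need not. This leads to the following matroids $N_p$ on $B$, with rank functions $r_p$.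
\begin{itemize}
\item \emph{Kept}: the rank-$2$ truncation of $(M/P_p)|B$, whose independent sets are the sets of at most two elements independent over $P_p$.
\item \emph{Tight}: the elements of $B\cap C_p$ are loops, those of $B\cap(\mathrm{cl}(P_p)\setminus C_p)$ are parallel to each other, those of $B\setminus\mathrm{cl}(P_p)$ are free; truncate to rank $2$.
\item \emph{Slack}, $p=\{c,c'\}$: the transversal matroid of $(B\setminus\mathrm{cl}(I_c),\,B\setminus\mathrm{cl}(I_{c'}))$.
\item \emph{Single} ($n$ odd): rank at most $1$, with loops $B\cap\mathrm{cl}(I_*)$ and all other elements parallel.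
\end{itemize}
An independent $2$-set of $N_p$ is called \emph{admissible} for $p$.

\begin{lemma}\label{lem:place}
If $B$ is partitioned into admissible sets, one for each pair, and, if $n$ is odd, one nonloop of $N_*$, then the row can be placed with all columns independent. If $r<m$, then $V(r+1)$ holds afterward.
\end{lemma}

\begin{proof}
Let $\{x,y\}$ be admissible for $p=\{c,c'\}$. If $p$ is kept, neither $x$ nor $y$ lies in $\mathrm{cl}(P_p)$, so both columns accept both elements, and the new nullity is $2r+2-(2r+2)=0$. If $p$ is tight, one of the two, say $x$, lies outside $\mathrm{cl}(P_p)$ and is accepted by both columns, and $y\notin C_p$ is accepted by at least one; put $y$ there and $x$ in the other column. The rank of $P_p$ grows by at least $1$, so the new nullity is at most $i+1$. If $p$ is slack, the matching places the elements, and the new nullity is at most $\nu_p+2\le i+1$. The single column accepts its element. At the next state $T-1$ these bounds are exactly $V(r+1)$.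
\end{proof}

To apply the union theorem we need lower bounds for the $r_p$.

\begin{lemma}\label{lem:ranks}
Assume $V(r)$, and let $S\subseteq B$, $s=|S|$.
\begin{enumerate}
\item[(R1)] Kept: $r_p(S)\ge\min(2,\max(0,s-2r))$.
\item[(R2)] Decaying with parameter $i$: $r_p(S)\ge1$ if $s>i$.
\item[(R3)] Slack: $r_p(S)=2$ if $s>r$.
\item[(R4)] Tight: $r_p(S)=2$ if $s>r$ and $S\not\subseteq\mathrm{cl}(P_p)$.
\item[(R5)] Decaying with parameter $i$: $r_p(S)=2$ if $s>2r-i$.
\item[(R6)] Single: $r_*(S)=1$ if $s>r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(R1) $S$ has rank at least $s-\mathrm{rk}(P_p)\ge s-2r$ over $P_p$.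

(R2) For tight and slack pairs alike the loops form $B\cap C_p$, and $|B\cap C_p|\le\nu_p\le i$ by \eqref{eq:Cp}.

(R3) $\mathrm{cl}(I_c)$ and $\mathrm{cl}(I_{c'})$ have rank $r<s$, so neither contains $S$; and $|S\setminus C_p|\ge s-(i-1)\ge s-(r-2)\ge2$.

(R4) If two elements of $S$ are outside $\mathrm{cl}(P_p)$, they are independent in $N_p$. If only one is, then the other $s-1\ge r>i\ge|B\cap C_p|$ elements are not all in $C_p$.

(R5) Note that $2r-i>r$. A slack pair is covered by (R3). For a tight pair $\mathrm{rk}(P_p)=2r-i<s$, so $S\not\subseteq\mathrm{cl}(P_p)$ and (R4) applies.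

(R6) $\mathrm{rk}(I_*)=r<s$.
\end{proof}

Let $\Sigma_D(S)$ be the sum of $r_p(S)$ over all decaying pairs.

\begin{lemma}\label{lem:sigma}
Assume $V(r)$, and let $S\subseteq B$, $s=|S|$.
\begin{enumerate}
\item[(i)] If $s\le r$, then $\Sigma_D(S)\ge s$.
\item[(ii)] If $r<s\le2r$, put $v=2r-s\in[0,r-1]$. Then $\Sigma_D(S)\ge s-1$, and even $\Sigma_D(S)\ge s$ unless for every $0\le i\le v$ the pair $T+1+i$ is tight and $S\subseteq\mathrm{cl}(P_{T+1+i})$.
\item[(iii)] If $s\ge2r+1$, then $\Sigma_D(S)=2r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By (R2) the $s$ pairs with parameter $i<s$ contribute at least $1$ each.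

(ii) By (R2) each of the $r$ decaying pairs contributes at least $1$, and by (R5) those with $v+1\le i\le r-1$ contribute $2$. The sum is at least $r+(r-1-v)=s-1$. If it equals $s-1$, the pairs with $i\le v$ contribute exactly $1$; by (R3) they are tight, and by (R4) $\mathrm{cl}(P_{T+1+i})$ contains $S$.

(iii) By (R5) all $r$ decaying pairs contribute $2$.
\end{proof}

\subsection{Odd $n$}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) for $n=2m+1$]
Let $0\le r\le m$ and assume $V(r)$. We check the hypothesis of Theorem~\ref{thm:union} for all the matroids $N_p$ and $N_*$ on $B$. Let $S\subseteq B$, $s=|S|$.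
\begin{itemize}
\item $s\le r$: $\Sigma_D(S)\ge s$.
\item $r<s\le2r$: $\Sigma_D(S)+r_*(S)\ge(s-1)+1=s$.
\item $s=2r+1$: each of the $T$ kept pairs contributes at least $1$ and the single column $1$, so the total is at least $2r+T+1\ge s$.
\item $s\ge2r+2$: each kept pair contributes $2$ and the single column $1$, so the total is $2r+2T+1=n\ge s$.
\end{itemize}
So $B$ can be partitioned as in Lemma~\ref{lem:place}. Starting from $V(0)$, we place the rows $1,\dots,m$ and keep the invariant; for $r=m$ the same argument places row $m+1$.
\end{proof}

For $r<s\le2r$ the single column supplies exactly the $1$ that may be missing in Lemma~\ref{lem:sigma}(ii). For even $n$ there is no such column, and the rest of the paper makes up for this one unit.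

\section{Even $n$: critical sets}\label{sec:critical}

Let $n=2m$. Place the first row arbitrarily; since it is a basis, all $\nu_p$ are $0$, so $V(1)$ holds. The last row is Lemma~\ref{lem:last}, so for $m=1$ we are done. Let $m\ge2$. It remains to pass from $V(r)$ to $V(r+1)$ for $1\le r\le m-1$, that is, at the states $T=m-1,m-2,\dots,1$. \emph{Step $T$} leads from state $T$ to state $T-1$.

Fix a state $T$ with $V(r)$, $r=m-T$, and the new basis $B$. We call $S\subseteq B$ \emph{critical with parameter $v$}, where $0\le v\le r-1$, if $|S|=2r-v$ and for all $p$ with $T+1\le p\le T+1+v$ the pair $p$ is tight and $S\subseteq\mathrm{cl}(P_p)$. By Lemma~\ref{lem:sigma}, $\Sigma_D(S)\ge|S|$ for every $S\subseteq B$ with $|S|\le2r$ that is not critical.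

If $S$ is critical with parameter $v$, then $\mathrm{rk}(P_{T+1+v})=2r-v=|S|$. As $B$ has at most $2r-v$ elements in $\mathrm{cl}(P_{T+1+v})$, it follows that $S=B\cap\mathrm{cl}(P_{T+1+v})$. Hence there is at most one critical set for each $v$. If $S$ and $S'$ are critical with parameters $v<v'$, then $S'\subseteq B\cap\mathrm{cl}(P_{T+1+v})=S$. So the critical sets form a chain. If there are any, let $S_0$ be the smallest one.

As for $n=4$, we choose the elements for the kept pairs by hand and leave the decaying pairs to the union theorem. One element of $S_0$ in a kept pair is enough.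

\begin{lemma}\label{lem:absorb}
Let $X=\bigsqcup_{p\le T}Q_p\subseteq B$ with $Q_p$ admissible for the kept pair $p$. If no critical set exists or $X\cap S_0\ne\emptyset$, then $B\setminus X$ can be partitioned into admissible sets for the decaying pairs.
\end{lemma}

\begin{proof}
We have $|B\setminus X|=2m-2T=2r$, and there are $r$ decaying pairs. No $S\subseteq B\setminus X$ is critical, because critical sets contain $S_0$, which meets $X$. So $\Sigma_D(S)\ge|S|$ for all $S\subseteq B\setminus X$, and Theorem~\ref{thm:union} applies on $B\setminus X$.
\end{proof}

The next lemma says that partial choices for the kept pairs are never a dead end.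

\begin{lemma}\label{lem:complete}
Let $Q^0_p\subseteq B$ $(p\le T)$ be disjoint sets with $|Q^0_p|\le2$ and $Q^0_p$ independent over $P_p$. They extend to disjoint admissible sets $Q_p$.
\end{lemma}

\begin{proof}
Start with $Q_p=Q_p^0$ and add elements one at a time. If at some moment $|Q_p|\le1$, then $B$ has rank $n-2r-|Q_p|\ge2T-1$ over $P_p\cup Q_p$, so at least $2T-1$ elements of $B$ lie outside $\mathrm{cl}(P_p\cup Q_p)$. At most $2(T-1)$ of them are used by other kept pairs, so one of them can be added to $Q_p$.
\end{proof}

So step $T$ succeeds if no critical set exists, or if some kept pair $p$ has $S_0\not\subseteq\mathrm{cl}(P_p)$. It remains to guarantee this at every state.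

\section{Keeping spans apart}\label{sec:quads}

\subsection{Quads and the exclusion lemma}

A \emph{quad} $(e,d)$, $e<d$, consists of the pairs $e$ and $d$. Let $K_{ed}=P_e\cup P_d$. Its \emph{deficiency} $D_{ed}=n-\mathrm{rk}(K_{ed})$ does not increase in time. At state $T=m-1$ one row has been placed, $K_{ed}$ consists of four elements of one basis, and so every quad has deficiency $2m-4$. A small deficiency means that $\mathrm{cl}(P_e)$ and $\mathrm{cl}(P_d)$ are spread out and have a small intersection.

\begin{lemma}[Exclusion]\label{lem:excl}
Put $p^+=\max(0,p-1-T)$. Let $S$ be critical with parameter $v$, and let $e<d\le T+1+v$. If $D_{ed}\le e^++d^++2T-1-v$, then $S\not\subseteq\mathrm{cl}(P_e)\cap\mathrm{cl}(P_d)$.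
\end{lemma}

\begin{proof}
A pair $p\le T+1+v$ is either kept, with $\nu_p=0$, or tight, by the definition of critical. In both cases $\mathrm{rk}(P_p)=2r-p^+$. If $S$ lay in both closures, then, as $S$ is independent, \eqref{eq:submod} and $n=2r+2T$ would give
\[
|S|\le(2r-e^+)+(2r-d^+)-(n-D_{ed})=2r-2T-e^+-d^++D_{ed}\le2r-1-v<|S| .\qedhere
\]
\end{proof}

We use the lemma in two ways.

\begin{corollary}\label{cor:E}
\begin{enumerate}
\item[(E1)] If $T<e<d$, there is no critical set with parameter $v$ for
\[
d-1-T\le v\le e+d-3-D_{ed}.
\]
We say that these $v$ are \emph{excluded} by $(e,d)$.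
\item[(E2)] Let $G=(1,2)$, with deficiency $\gamma$. Every critical $S$ with parameter $v\le2T-1-\gamma$ satisfies $S\not\subseteq\mathrm{cl}(P_1)\cap\mathrm{cl}(P_2)$.
\end{enumerate}
\end{corollary}

\begin{proof}
(E1) Both pairs are decaying with index at most $T+1+v$, so a critical $S$ lies in both closures. Here $e^++d^++2T-1-v=e+d-3-v$, so the lemma forbids this. (E2) Since $T\ge1$, we have $1^+=2^+=0$ and $2\le T+1+v$.
\end{proof}

So a value $v$ is harmless in two situations: it is excluded, or it is \emph{handled by $G$}, that is, $v\le2T-1-\gamma$. In the latter case, if the pairs $1$ and $2$ are both kept, one of them can take an element of $S$. (At $T=1$ only pair $1$ is kept, and then pair $1$ can, as we shall see.) This gives the condition to be maintained: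
\begin{quote}
$\mathrm{Cov}_T$: at state $T$, every $v\in[0,m-T-1]$ satisfies $v\le2T-1-\gamma$ or is excluded by some quad.
\end{quote}
Recall that $r-1=m-T-1$, so these are all possible parameters. Smaller deficiencies only help, so $\mathrm{Cov}_T$ may be checked with upper bounds for the deficiencies.

\subsection{Claims}

To make deficiencies fall, we reserve elements. During step $T$ we successively \emph{claim} unclaimed elements of $B$ for kept pairs, in such a way that the elements claimed for a pair $p$ are at most two and independent over $P_p$. By Lemma~\ref{lem:complete} the claimed sets can be completed, and each claimed element will be placed in the pair for which it was claimed. Let $U$ be the set of elements claimed so far in the step, and $u=|U|$. A prime denotes the deficiency after the step. Note that $B\setminus U$ has rank at least $D-u$ over a set of deficiency $D$. The loss of $u$ is the price of earlier claims in the same step.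

\medskip\noindent\textbf{Quad claim} for $(e,d)$ with capacity $c\in\{2,4\}$. Here $c$ is at most twice the number of pairs among $e,d$ that are kept and for which nothing has been claimed yet in this step. Claim $\min(c,\max(0,D_{ed}-u))$ elements of $B\setminus U$ independent over $K_{ed}$, for such pairs, at most two each.

\begin{lemma}\label{lem:quad}
A quad claim is possible, and $D_{ed}'\le\max(D_{ed}-c,\,u)$. If $D_{ed}=0$, nothing is claimed.
\end{lemma}

\begin{proof}
$B\setminus U$ has rank at least $D_{ed}-u$ over $K_{ed}$, so the elements exist. They are independent over $P_e$ and over $P_d$. After the step $K_{ed}$ has grown at least by them, so its deficiency is at most $D_{ed}-\min(c,\max(0,D_{ed}-u))\le\max(D_{ed}-c,u)$.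
\end{proof}

\medskip\noindent\textbf{Guard claim} for $G=(1,2)$. It is made when $T\ge2$ and nothing has been claimed yet for the pairs $1,2$. It must both hit $S_0$ and make progress on $\gamma$. The element that hits $S_0$ may lie in $\mathrm{cl}(K_{12})$ and then contribute nothing to the rank of $K_{12}$, so of the four slots only three are sure to help.

\begin{lemma}\label{lem:guard}
Suppose that, if $S_0$ exists, then $S_0\not\subseteq\mathrm{cl}(P_1)\cap\mathrm{cl}(P_2)$. Then one can claim at most four elements for the pairs $1,2$ such that afterward the set of all claimed elements meets $S_0$ (if it exists), and $\gamma'\le\max(\gamma-3,\,u)$. Here $u$ counts the claims made before the guard claim.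
\end{lemma}

\begin{proof}
For the bound on $\gamma'$ it suffices that the claimed elements have rank at least $\min(3,\gamma-u)$ over $K_{12}$.

If $S_0$ does not exist or $U\cap S_0\ne\emptyset$, claim $\min(3,\max(0,\gamma-u))$ elements of $B\setminus U$ independent over $K_{12}$, at most two for each pair.

Otherwise let $x\in S_0\setminus\mathrm{cl}(P_1)$; if instead $x\in S_0\setminus\mathrm{cl}(P_2)$, exchange the roles of the pairs $1$ and $2$. Then $x\notin U$. Claim $x$ for pair $1$. One slot of pair $1$ and two of pair $2$ remain.

\emph{Case $x\in\mathrm{cl}(K_{12})$.} Then $B\setminus(U\cup\{x\})$ has the same rank over $K_{12}$ as $B\setminus U$, at least $\gamma-u$. Claim $\min(3,\max(0,\gamma-u))$ further elements of it, independent over $K_{12}$, for the remaining slots. They are independent over $P_2$ and also over $P_1\cup\{x\}\subseteq\mathrm{cl}(K_{12})$, so the rule for claims is respected.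

\emph{Case $x\notin\mathrm{cl}(K_{12})$.} Then $B\setminus U$ has rank at least $\gamma-1-u$ over $K_{12}\cup\{x\}$. Extend $\{x\}$ inside $B\setminus U$ by $\min(3,\max(0,\gamma-u-1))$ elements to a set independent over $K_{12}$, and claim them for the remaining slots. The gain is $1+\min(3,\max(0,\gamma-u-1))\ge\min(3,\gamma-u)$.
\end{proof}

\begin{proposition}\label{prop:step}
Let $1\le T\le m-1$, and suppose that $V(r)$ and $\mathrm{Cov}_T$ hold.
\begin{enumerate}
\item[(i)] If $T\ge2$, then in any sequence of claims that contains exactly one guard claim and otherwise only claims for kept pairs $p\ge3$, the guard claim is possible, and the row can be placed so that all claims are respected and $V(r+1)$ holds.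
\item[(ii)] If $T=1$, the row can be placed so that $V(r+1)$ holds.
\end{enumerate}
\end{proposition}

\begin{proof}
If $S_0$ exists, with parameter $v$, then $v$ is not excluded. By $\mathrm{Cov}_T$, $v\le2T-1-\gamma$, and (E2) gives $S_0\not\subseteq\mathrm{cl}(P_1)\cap\mathrm{cl}(P_2)$.

(i) The guard claim is possible by Lemma~\ref{lem:guard}. Complete the claims by Lemma~\ref{lem:complete} to sets $Q_p$. Their union meets $S_0$ if it exists, so Lemmas~\ref{lem:absorb} and~\ref{lem:place} place the row.

(ii) Pair $2$ is decaying with parameter $0$, so $S_0\subseteq\mathrm{cl}(P_2)$ if $S_0$ exists, and hence $S_0\not\subseteq\mathrm{cl}(P_1)$. Put $Q^0_1=\{x\}$ with $x\in S_0\setminus\mathrm{cl}(P_1)$, or $Q^0_1=\emptyset$ if $S_0$ does not exist, and continue as in (i).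
\end{proof}

All these choices depend only on $B$ and on the disclosed restriction. So Theorem~\ref{thm:main}(a) for $n=2m$ is reduced to the following task: \emph{prescribe the claims in steps $T=m-1,\dots,2$, with one guard claim in each and all other claims for kept pairs $p\ge3$, so that $\mathrm{Cov}_T$ holds at all states $T=m-1,\dots,1$.} This is an induction in which $T$ decreases. The steps before state $T$ give bounds for the deficiencies at state $T$; from these we deduce $\mathrm{Cov}_T$; and then Proposition~\ref{prop:step} allows step $T$ to be carried out. In this way we get from $V(1)$ to $V(m)$, and Lemma~\ref{lem:last} places the last row. No claims are prescribed in step $1$.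

\section{Planning the claims}\label{sec:plan}

\subsection{How far the guard alone reaches}

Suppose $G$ makes the only claims. Then $u=0$, and our bound for $\gamma$ falls by $3$ per step from $2m-4=3(m-1)-m-1$, so $\gamma(T)\le\max(0,3T-m-1)$. On the other hand, $G$ handles all $v\le m-T-1$ if and only if $\gamma\le2T-1-(m-T-1)$, that is,
\begin{equation}\label{eq:guardneed}
\gamma(T)\le3T-m .
\end{equation}
The estimate for $\gamma(T)$ guarantees this exactly when $3T\ge m$. In particular, $\mathrm{Cov}_T$ holds at all states for $m=2$ and $m=3$. When $3T<m$, the large values of $v$ must be excluded by other quads.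

Which ones? The following rough estimate is only a guide. A quad $(e,e+1)$ with $e>T$ and deficiency $D$ excludes $[e-T,\,2e-2-D]$. At $T=1$ the top value is $v=m-2$, so some such quad should have $2e-D\ge m$. A quad claim is sure to lower the deficiency by at most $4$ per step. As long as both pairs are kept there are about $m-e$ steps, and $D$ starts at about $2m$. So we can count on $D\approx\max(0,4e-2m)$, hence on $2e-D\approx\min(2e,2m-2e)$. This reaches $m$ only if $e\approx m/2$, and there it reaches it just in time. Therefore one quad near the middle should claim first in every step, up to the moment when its pairs begin to decay. Its interval starts at about $m/2-T$. Smaller values of $v$ are left to quads of smaller index, and the smallest ones to $G$.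

\subsection{The cases $m=4,5,6$}

Besides $G$ we use $A=(3,4)$, with deficiency $\Delta$. By (E1) it excludes $[3-T,\,4-\Delta]$ for $T\le2$. In steps $T\ge3$, $A$ claims first, with the capacity $c$ listed in Table~\ref{tab:small} (capacity $2$ means: for pair $3$), and then the guard; in step $2$ only the guard claims. The listed deficiencies are upper bounds. They start at $2m-4$. As $A$ claims first, $\Delta'\le\max(\Delta-c,0)$; and $\gamma'\le\max(\gamma-3,u)$, where $u\le c$ in steps $T\ge3$ and $u=0$ in step $2$. In each line the intervals in the columns ``$A$ excludes'' and ``$G$ handles'' cover all $v\in[0,m-T-1]$, which is $\mathrm{Cov}_T$.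

\begin{table}[ht]
\centering
\begin{tabular}{cc|cc|c|cc|l}
$m$&$T$&$\Delta$&$\gamma$&$v$ needed&$A$ excludes&$G$ handles&claims in step $T$\\
\hline
4&3&4&4&$[0,0]$&--&$v\le1$&$A$, $c=2$; then $G$\\
 &2&2&2&$[0,1]$&$[1,2]$&$v\le1$&$G$\\
 &1&2&0&$[0,2]$&$[2,2]$&$v\le1$&\\
\hline
5&4&6&6&$[0,0]$&--&$v\le1$&$A$, $c=4$; then $G$\\
 &3&2&4&$[0,1]$&--&$v\le1$&$A$, $c=2$; then $G$\\
 &2&0&2&$[0,2]$&$[1,4]$&$v\le1$&$G$\\
 &1&0&0&$[0,3]$&$[2,4]$&$v\le1$&\\
\hline
6&5&8&8&$[0,0]$&--&$v\le1$&$A$, $c=4$; then $G$\\
 &4&4&5&$[0,1]$&--&$v\le2$&$A$, $c=2$; then $G$\\
 &3&2&2&$[0,2]$&--&$v\le3$&$A$, $c=2$; then $G$\\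
 &2&0&2&$[0,3]$&$[1,4]$&$v\le1$&$G$\\
 &1&0&0&$[0,4]$&$[2,4]$&$v\le1$&
\end{tabular}
\caption{The claims for $m=4,5,6$. Here $A$ excludes $[3-T,4-\Delta]$ for $T\le2$, and $G$ handles $v\le2T-1-\gamma$.}
\label{tab:small}
\end{table}

For $m=6$ the capacity in step $4$ is deliberately only $2$. With capacity $4$ we would have $u\le4$ and could only conclude $\gamma\le4$ at $T=3$, where $\gamma\le3$ is needed.

\subsection{The case $m=7$}

At $T=1$ the top value $v=5$ needs a quad with $e+d-3\ge5$, so $d\ge5$, and such a quad excludes nothing below $d-2\ge3$. As $G$ handles at most $v\le1$ at $T=1$, the value $v=2$ calls for one more quad. We use $C=(4,5)$ with deficiency $f$ and $L=(3,4)$ with deficiency $l$, which share pair $4$; $K_C$ and $K_L$ denote their sets $K_{45}$ and $K_{34}$. By (E1), $C$ excludes $[4-T,6-f]$ for $T\le3$, and $L$ excludes $[3-T,4-l]$ for $T\le2$.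

In step $6$ one row has been placed, $n=14$, and there is enough room to serve both quads at once. Since $|B\cap\mathrm{cl}(K_C)|,|B\cap\mathrm{cl}(K_L)|\le4$, we can pick $a\in B$ outside both closures. Then we pick $b\in B$ outside $\mathrm{cl}(K_C\cup\{a\})\cup\mathrm{cl}(K_L\cup\{a\})$, which contains at most $5+5<14$ elements of $B$. Claim $a,b$ for pair $4$; they are independent over $K_C$ and over $K_L$. Next, $B$ has rank $14-6=8$ over $K_C\cup\{a,b\}$. Claim two elements independent over $K_C\cup\{a,b\}$ for pair $5$. Finally, $B$ has rank $8$ over $K_L\cup\{a,b\}$, hence rank at least $6$ without the two elements of pair $5$. Claim two unused elements independent over $K_L\cup\{a,b\}$ for pair $3$. Both $K_C$ and $K_L$ gain rank at least $4$, so $f\le6$ and $l\le6$ at state $5$. The guard claims last, with $u=6$, and $\gamma\le\max(10-3,6)=7$.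

The remaining steps are listed in Table~\ref{tab:seven}, in the order of the claims. In step $5$ we have $u\le4$ before $G$. In step $4$ we have $u=0$ before $C$; $u\le2$ before $L$, so $l'\le\max(6-2,2)=4$; and $u\le4$ before $G$. In step $3$ we have $u\le2$ before $G$, and in step $2$ we have $u=0$. Again the intervals in each line cover $[0,m-T-1]$.

\begin{table}[ht]
\centering
\begin{tabular}{c|ccc|c|ccc|l}
$T$&$f$&$l$&$\gamma$&$v$ needed&$C$ excludes&$L$ excludes&$G$ handles&claims in step $T$\\
\hline
6&10&10&10&$[0,0]$&--&--&$v\le1$&as described; then $G$\\
5&6&6&7&$[0,1]$&--&--&$v\le2$&$C$, $c=4$; $G$\\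
4&2&6&4&$[0,2]$&--&--&$v\le3$&$C$, $c=2$ (pair $4$);\\
&&&&&&&&$L$, $c=2$ (pair $3$); $G$\\
3&0&4&4&$[0,3]$&$[1,6]$&--&$v\le1$&$L$, $c=2$ (pair $3$); $G$\\
2&0&2&2&$[0,4]$&$[2,6]$&$[1,2]$&$v\le1$&$G$\\
1&0&2&0&$[0,5]$&$[3,6]$&$[2,2]$&$v\le1$&
\end{tabular}
\caption{The claims for $m=7$. The deficiencies $f$ of $C=(4,5)$, $l$ of $L=(3,4)$ and $\gamma$ of $G=(1,2)$ are upper bounds.}
\label{tab:seven}
\end{table}

\section{The schedule for $m\ge8$}\label{sec:large}

Write $m=4t+\rho$ with $0\le\rho\le3$ and $t\ge2$. Following the plan of Section~\ref{sec:plan}, we take a middle quad and all consecutive quads below it: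
\[
A_0=(e_0,d_0),\quad e_0=2t+1,\quad d_0=\begin{cases}2t+2&\rho\le2,\\2t+3&\rho=3;\end{cases}
\qquad A_j=(2t+1-2j,\,2t+2-2j)\quad(1\le j\le t-1);
\]
and $G=(1,2)$. These quads are disjoint, and $d_0\le m$. Let $\Delta_j(T)$ and $\gamma(T)$ be their deficiencies at state $T$; all are $2m-4$ at $T=m-1$.

\medskip\noindent\textbf{The claims.}
\begin{itemize}
\item \emph{Early steps} $T=m-1,\dots,2t+2$, in the order $A_0,\,G,\,A_1,\dots,A_{t-1}$.
\item \emph{Late steps} $T=2t+1,\dots,2$, in the order $A_0$ (only for $T=2t+1$), $A_1,\dots,A_{t-1},\,G$.
\end{itemize}
$A_0$ has capacity $4$ for $T\ge d_0$, and capacity $2$ (for pair $e_0$) for $e_0\le T<d_0$. For $j\ge1$, $A_j$ has capacity $4$ and claims only while both its pairs are kept. $G$ makes the guard claim. All pairs of the quads $A_j$ have index at least $3$, as Proposition~\ref{prop:step} requires.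

Early on, $G$ has to be efficient because it is responsible for all $v$. Later the quads $A_j$ become more urgent, and they are finished off one per step in the order $A_1,A_2,\dots$. Meanwhile $G$ claims last, and once they are done its deficiency drops quickly to $0$.

\begin{lemma}\label{lem:bounds}
At all states $T\ge1$ that are reached with these claims, the following holds.
\begin{enumerate}
\item[(a)] For $T\le2t$: $\Delta_0(T)\le2$ if $\rho=0$, and $\Delta_0(T)=0$ if $\rho\ge1$.
\item[(b)] For $2t+1\le T\le m-1$: $\gamma(T)\le\max(3T-m-1,\,4)$. For $T\le2t+1$: $\gamma(T)\le2t+2-\rho$.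
\item[(c)] For $1\le j\le t-1$ and $T\le2t-j$: $\Delta_j(T)=0$, and $A_j$ claims nothing in step $T$.
\item[(d)] For $T\le t+1$: $\gamma(T)\le\max(0,\,3T-t-3)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We apply Lemmas~\ref{lem:quad} and~\ref{lem:guard} step by step.

(a) $A_0$ claims first, so $u=0$. There are $m-d_0$ steps with capacity $4$ and $d_0-e_0$ steps with capacity $2$, the last one being step $2t+1$. Hence
\[
\Delta_0(2t)\le\max(0,\,2m-4-4(m-d_0)-2(d_0-e_0))=\max(0,\,2e_0+2d_0-2m-4).
\]
The last argument is $2,0,-2,-2$ for $\rho=0,1,2,3$. The bound persists because deficiencies do not increase.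

(b) In early steps $u\le4$ before $G$, so $\gamma(T-1)\le\max(\gamma(T)-3,4)$. With $\gamma(m-1)=3(m-1)-m-1$ the first bound follows by induction. For $\rho\le2$ it gives $\gamma(2t+1)\le\max(2t+2-\rho,4)=2t+2-\rho$, as $2t+2-\rho\ge2t\ge4$. For $\rho=3$ it gives $\gamma(2t+2)\le2t+2$. In step $2t+2<d_0$ the capacity of $A_0$ is $2$, so $u\le2$ and $\gamma(2t+1)\le\max(2t-1,2)=2t-1$. The bound persists for $T\le2t+1$ because $\gamma$ does not increase in time.

(c) The steps $T=m-1,\dots,d_0$ are early, and in them $u\le4+4+4(j-1)=4j+4$ before $A_j$. Therefore
\[
\Delta_j(d_0-1)\le\max(2m-4-4(m-d_0),\,4j+4)=4j+4,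
\]
since $2m-4-4(m-d_0)=4d_0-2m-4$ equals $4-2\rho$ for $\rho\le2$ and $2$ for $\rho=3$. By monotonicity $\Delta_j(2t+1)\le4j+4$. In step $2t+1$ the order is $A_0$ (capacity $2$), $A_1,\dots$, so $u\le2+4(j-1)=4j-2$ before $A_j$, and $\Delta_j(2t)\le4j$.

Next we show, by induction on $i$, that
\[
\Delta_j(2t-i)\le4\max(0,\,j-i)\qquad(1\le j\le t-1,\ 0\le i\le2t-1).
\]
The case $i=0$ is done. Assume the bound for $i$ and consider step $2t-i\ge2$. The quads $A_l$ with $1\le l\le i$ have deficiency $0$; they claim nothing, and their deficiency stays $0$. For $j\ge i+1$ it follows that $u\le4(j-1-i)$ before $A_j$. Both pairs of $A_j$ are kept, since $2t+2-2j\le2t-2i\le2t-i$. So $\Delta_j(2t-i-1)\le\max(4(j-i)-4,\,4(j-1-i))=4(j-i-1)$. This is the bound for $i+1$, and (c) follows.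

(d) The step $t+2\le2t$ is late, and by (c) only $A_{t-1}$ may claim before $G$ in it. So $u\le4$, and by (b) $\gamma(t+1)\le\max(2t-1-\rho,4)\le2t$. In steps $T\le t+1$ no $A_j$ claims, by (c), so $u=0$ and $\gamma(T-1)\le\max(0,\gamma(T)-3)$. Hence $\gamma(T)\le\max(0,\,2t-3(t+1-T))=\max(0,\,3T-t-3)$ for $T\le t+1$.
\end{proof}

\begin{proposition}\label{prop:cov}
With these claims every state $T=m-1,\dots,1$ is reached, and $\mathrm{Cov}_T$ holds there.
\end{proposition}

\begin{proof}
State $m-1$ is reached. If state $T\ge2$ is reached and $\mathrm{Cov}_T$ holds, then state $T-1$ is reached by Proposition~\ref{prop:step}(i). So it suffices to deduce $\mathrm{Cov}_T$ from the bounds of Lemma~\ref{lem:bounds} at a state $T$ that is reached.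

\emph{States $2t+1\le T\le m-1$.} By \eqref{eq:guardneed} and Lemma~\ref{lem:bounds}(b), $G$ handles all $v\le m-T-1$ if $3T-m\ge4$. Indeed $3T-m\ge3(2t+1)-4t-\rho=2t+3-\rho\ge2t\ge4$.

\emph{States $1\le T\le2t$: large $v$.} We have $e_0>T$, so $A_0$ excludes $[d_0-1-T,\ e_0+d_0-3-\Delta_0(T)]$. By Lemma~\ref{lem:bounds}(a) the upper end is at least $4t-2,\,4t,\,4t,\,4t+1$ for $\rho=0,1,2,3$, hence at least $m-2\ge m-T-1$. Let
\[
J=\lfloor(2t-T)/2\rfloor\le t-1 .
\]
For $1\le j\le J$ the smaller index of $A_j$ is $2t+1-2j>T$, and $\Delta_j(T)=0$ since $T\le2t-2j\le2t-j$. So $A_j$ excludes $[2t+1-2j-T,\ 4t-4j]$.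

We claim that these intervals leave no gaps. The lower ends decrease with $j$, starting from $j=0$, and each interval reaches at least up to one less than the preceding lower end:
\begin{itemize}
\item $A_1$ against $A_0$ (if $J\ge1$): $4t-4\ge d_0-2-T$, because $d_0\le2t+3$ and $2t+T\ge5$.
\item $A_{j+1}$ against $A_j$ (if $1\le j$ and $j+1\le J$): the inequality $4t-4(j+1)\ge(2t+1-2j-T)-1$ is equivalent to $2t-2j\ge4-T$. Since $2t\ge2J+T$ and $J\ge j+1$, we have $2t-2j\ge T+2\ge4-T$.
\end{itemize}
So every $v\le m-T-1$ that is at least the lower end of the last interval ($A_J$, or $A_0$ if $J=0$) is excluded.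

\emph{States $1\le T\le2t$: small $v$.} The last lower end is as follows. If $J\ge1$, it is $2t+1-2J-T$, which is $1$ for even $T$ and $2$ for odd $T$. If $J=0$, then $T=2t$ or $T=2t-1$, and it is $d_0-1-2t$ or $d_0-2t$, respectively. Hence the only values of $v$ that may be left are
\begin{itemize}
\item for even $T$: $v=0$, and also $v=1$ if $\rho=3$, $T=2t$;
\item for odd $T$: $v\in\{0,1\}$, and also $v=2$ if $\rho=3$, $T=2t-1$.
\end{itemize}
$G$ handles $v$ if $\gamma(T)\le2T-1-v$. So it is enough that $\gamma(T)\le2T-2$ in general, and, when $\rho=3$, that $\gamma(2t)\le4t-2$ and $\gamma(2t-1)\le4t-5$. We use the bounds on $\gamma$ from Lemma~\ref{lem:bounds}.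
\begin{itemize}
\item $\rho=3$ and $T\in\{2t,2t-1\}$: by (b), $\gamma\le2t-1\le4t-5$, as $t\ge2$.
\item Otherwise, $t+2\le T\le2t$: by (b), $\gamma\le2t+2\le2T-2$.
\item Otherwise, $1\le T\le t+1$: by (d), $\gamma\le\max(0,3T-t-3)\le2T-2$, as $1\le T\le t+1$.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) for $n=2m$]
For $m=1$ see the beginning of Section~\ref{sec:critical}. For $m\ge2$, $\mathrm{Cov}_T$ holds at all states by Section~\ref{sec:plan} ($m\le7$) and Proposition~\ref{prop:cov} ($m\ge8$). Starting from $V(1)$, Proposition~\ref{prop:step} maintains the invariant up to $V(m)$, and Lemma~\ref{lem:last} places row $m+1$.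
\end{proof}

\begin{thebibliography}{1}
\bibitem{BD} Guus P. Bollen and Jan Draisma, \emph{An online version of Rota's basis conjecture}, arXiv:1312.5953 (2013).
\end{thebibliography}
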